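# $\ell^p$-pseudofunctions against $\ell^p$-representations: two C*-norms separated by $\mathbb Z^2\rtimes\Gamma$

## 1. Two C*-norms on the group ring of $\mathbb Z^2\rtimes\Gamma$

**Theorem 1.** Let $p\in(2,\infty)$, let $\Gamma\le SL_2(\mathbb Z)$ be a non-amenable subgroup, and let $G_\Gamma=\mathbb Z^2\rtimes\Gamma$, where $\Gamma$ acts on $\mathbb Z^2$ by matrices. Then the C*-norms of $C^*(\mathrm{PF}_p^*(G_\Gamma))$ and of $C^*_{\ell^p}(G_\Gamma)$ on $\mathbb C[G_\Gamma]$ differ.

**Theorem 2.** Let $p\in(2,\infty)$ and $\Gamma\le SL_2(\mathbb Z)$.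

- (a) The norms of $C^*(\mathrm{PF}_p^*(G_\Gamma))$ and $C^*_{\ell^p}(G_\Gamma)$ agree if and only if $\Gamma$ is amenable.
- (b) Dividing by the closed ideal generated by $\{a-1:a\in\mathbb Z^2\}$ turns $C^*_{\ell^p}(G_\Gamma)$ into $C^*_r(\Gamma)$ and $C^*(\mathrm{PF}_p^*(G_\Gamma))$ into $C^*(\mathrm{PF}_p^*(\Gamma))$.
- (c) If $\Gamma$ is non-amenable, the norm of $C^*(\mathrm{PF}_p^*(G_\Gamma))$ is not dominated by the norm of $C^*_{c_0}(G_\Gamma)$. In particular $C^*(\mathrm{PF}_p^*(G_\Gamma))$ is not equal to $C^*_{\ell^s}(G_\Gamma)$ for any $s\in[1,\infty)$.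
- (d) If $H\le G$ are discrete groups, both norms on $\mathbb C[G]$ restrict on $\mathbb C[H]$ to the corresponding norms of $H$. Hence the two norms differ for every discrete $G$ that contains some $G_\Gamma$ with $\Gamma$ non-amenable, for example for $SL_n(\mathbb Z)$ with $n\ge 3$, for all $p\in(2,\infty)$.
- (e) For the free group $F_d$, $2\le d<\infty$, one has $C^*(\mathrm{PF}_p^*(F_d))=C^*_{\ell^p}(F_d)$. So coincidence is not preserved under extension by $\mathbb Z^2$. Moreover, for any $G\supseteq F_2$ the algebras $C^*(\mathrm{PF}_p^*(G))$, $p\in(2,\infty)$, are pairwise distinct completions of $\mathbb C[G]$.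

Here is what this is about. There are two natural ways to use the exponent $p$ to produce a C*-norm on a group ring. One way takes the convolution operators on $\ell^p(G)$, makes a Banach $*$-algebra out of them, and passes to the largest C*-norm that this algebra allows. The other takes all unitary representations whose matrix coefficients decay like $\ell^p$ functions. In several cases the two procedures give the same C*-algebra, and the question, posed by Jacek Krajczok, Ebrahim Samei, Timo Siebenand and Adam Skalski in "Crossed product functors associated to $\ell^p$-pseudofunctions", arXiv:2604.26345 (2026), is whether for $p>2$ they can ever differ. Theorem 1 says that they can, for every $p\in(2,\infty)$, already for $\Gamma=SL_2(\mathbb Z)$ or for $\Gamma$ a free subgroup of $SL_2(\mathbb Z)$.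

The proof exhibits an explicit representation that extends to the first algebra and not to the second. It comes from $\Gamma$ and is trivial on $\mathbb Z^2$. The first algebra accepts it for a soft reason (amenability of $\mathbb Z^2$). The second refuses it for a geometric reason: the way $\Gamma$ moves points of the torus near $0$.

## 2. Pseudofunctions, envelopes, and representations with $\ell^p$ coefficients

Let $G$ be a discrete group. We write $(\lambda(s)\xi)(g)=\xi(s^{-1}g)$, and $\lambda_p(f)\xi=f*\xi$ for $f\in\ell^1(G)$, $\xi\in\ell^p(G)$. The involution is $f^*(g)=\overline{f(g^{-1})}$, and $p'$ is the exponent conjugate to $p$. The plain symbol $\|f\|_p$ always means the norm of the function $f$ in $\ell^p$.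

**Definition ($\mathrm{PF}_p^*$).** $\mathrm{PF}^*_p(G)$ is the completion of $\ell^1(G)$, equivalently of $\mathbb C[G]$, in the norm
$$\|f\|_{\mathrm{PF}(G)}=\max\{\|\lambda_p(f)\|,\ \|\lambda_p(f^*)\|\}.$$
It is a unital Banach $*$-algebra with isometric involution. We suppress $p$ from the notation unless two exponents appear.

*Examples.* For $p=1$ we have $\|\lambda_1(f)\|=\|f\|_1$, so $\mathrm{PF}_1^*(G)=\ell^1(G)$. For $p=2$ we get the reduced C*-algebra $C^*_r(G)$. For $G=\mathbb Z$ and $f=\delta_0+\delta_1$ the norm is $2$ for every $p\in[1,\infty)$. Clearly it is at most $2$. Conversely, $f*1_{[0,n)}$ takes the value $2$ at $1,\dots,n-1$ and the value $1$ at $0$ and $n$, so $\|f*1_{[0,n)}\|_p^p/\|1_{[0,n)}\|_p^p=(2+2^p(n-1))/n\to2^p$.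

**Definition (envelope).** $C^*(\mathrm{PF}^*_p(G))$ is the completion of $\mathrm{PF}^*_p(G)$ in its largest C*-seminorm, the supremum of $\|\rho(\cdot)\|$ over all $*$-representations $\rho$ of $\mathrm{PF}_p^*(G)$ on Hilbert spaces. Its norm on $\mathbb C[G]$ is written $\|\cdot\|_{C^*\mathrm{PF}(G)}$.

*Examples.* For $p=1$ we get the full group C*-algebra. For $p=2$ nothing changes, and we get $C_r^*(G)$.

**Definition (Brown–Guentner algebra).** An *$\ell^p$-representation* of $G$ is a unitary representation $\pi$ on $H$ with a dense subspace $H_0\subseteq H$ such that $g\mapsto\langle\pi(g)\xi,\eta\rangle$ is in $\ell^p(G)$ for all $\xi,\eta\in H_0$. Then $C^*_{\ell^p}(G)$ is the completion of $\mathbb C[G]$ in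
$$\|f\|_{C^*\ell^p(G)}=\sup\{\|\pi(f)\|:\pi\text{ an }\ell^p\text{-representation}\}.$$
With $c_0(G)$ in place of $\ell^p(G)$ we get $c_0$-representations, $C^*_{c_0}(G)$ and $\|\cdot\|_{C^*c_0(G)}$. Since $\ell^s\subset c_0$, we have $\|\cdot\|_{C^*\ell^s(G)}\le\|\cdot\|_{C^*c_0(G)}$ for $s\in[1,\infty)$.

*Examples.* The regular representation on $\ell^2(G)$ is an $\ell^p$-representation for every $p$: take $H_0$ to be the finitely supported vectors, whose coefficients are finitely supported. The trivial representation of an infinite group is not even a $c_0$-representation, since its nonzero coefficients are constant.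

**Definition (positive definite).** For $\varphi:G\to\mathbb C$ and $f\in\mathbb C[G]$ put $\varphi(f)=\sum_g f(g)\varphi(g)$. The function $\varphi$ is *positive definite* (pd) if $\varphi(f^*f)\ge0$ for all $f\in\mathbb C[G]$.

The GNS construction gives, for pd $\varphi$, a unitary representation $\pi$ with cyclic vector $v$ such that $\varphi(g)=\langle\pi(g)v,v\rangle$. It is unique up to unitary equivalence, $\varphi(e)=\|v\|^2$, and $\varphi(f^*f)=\|\pi(f)v\|^2$. Pointwise products of pd functions are pd (Schur). If $H\le G$ and $\varphi$ is pd on $H$, then its extension $\tilde\varphi$ by $0$ is pd on $G$. Indeed $\tilde\varphi(f^*f)=\sum_{g,h}\overline{f(g)}f(h)\tilde\varphi(g^{-1}h)$, and $g^{-1}h\in H$ means that $g,h$ lie in the same left coset $sH$. So the sum splits over left cosets, and on $sH$, writing $g=sh_1$, $h=sh_2$, it is a sum of the form $\varphi(f_s^*f_s)\ge0$ with $f_s(h)=f(sh)$.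

For unitary representations we write $\pi\prec\sigma$ if $\|\pi(f)\|\le\|\sigma(f)\|$ for all $f\in\mathbb C[G]$. If $\|\cdot\|_\mu$ is a C*-norm on $\mathbb C[G]$ with completion $C^*_\mu(G)$, then $\pi$ *extends to* $C^*_\mu(G)$ exactly when $\|\pi(f)\|\le\|f\|_\mu$ for all $f\in\mathbb C[G]$.

## 3. Both norms through positive definite functions

The purpose of this section is to write both norms as suprema over pd functions, so that they can be compared. From here on $p\in(2,\infty)$.

**Proposition 3.** $\|\lambda_p(f^*)\|=\|\lambda_{p'}(f)\|$. So $\|f\|_{\mathrm{PF}(G)}=\max(\|\lambda_p(f)\|,\|\lambda_{p'}(f)\|)$, and $\|\lambda_2(f)\|\le\|f\|_{\mathrm{PF}(G)}$.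

*Proof.* In the pairing $\langle\xi,\eta\rangle=\sum\xi\bar\eta$ between $\ell^p$ and $\ell^{p'}$ one has $\langle f^**\xi,\eta\rangle=\langle\xi,f*\eta\rangle$, so the adjoint of $\lambda_p(f^*)$ is $\lambda_{p'}(f)$. Since $\frac12=\frac12\cdot\frac1p+\frac12\cdot\frac1{p'}$, Riesz–Thorin gives $\|\lambda_2(f)\|\le\|\lambda_p(f)\|^{1/2}\|\lambda_{p'}(f)\|^{1/2}$. $\square$

The next statement says that a bound with *some* constant $C$ improves itself to a bound with the best one.

**Proposition 4.** Let $\varphi$ be pd with $|\varphi(f)|\le C\|f\|_{\mathrm{PF}(G)}$ for all $f\in\mathbb C[G]$. Then its GNS representation $\pi$ satisfies $\|\pi(f)\|\le\|f\|_{\mathrm{PF}(G)}$. Hence $\pi$ extends to $C^*(\mathrm{PF}_p^*(G))$, and $|\varphi(f)|\le\varphi(e)\|f\|_{C^*\mathrm{PF}(G)}$.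

*Proof.* Let $v$ be the cyclic vector and $w=\pi(h)v$ with $h\in\mathbb C[G]$; such $w$ are dense. For the positive operator $T=\pi(f^*f)$, Cauchy–Schwarz gives $\langle Tw,w\rangle\le\|Tw\|\|w\|=\langle T^2w,w\rangle^{1/2}\|w\|$. Applying this repeatedly to $T,T^2,T^4,\dots$,
$$\|\pi(f)w\|^2=\langle Tw,w\rangle\le\langle T^{2^k}w,w\rangle^{2^{-k}}\|w\|^{2(1-2^{-k})}.$$
Here $\langle T^{2^k}w,w\rangle=\varphi\big(h^*(f^*f)^{2^k}h\big)\le C\|h\|_{\mathrm{PF}}^2\,\|f^*f\|_{\mathrm{PF}}^{2^k}$. Taking the power $2^{-k}$ and letting $k\to\infty$ removes $C\|h\|_{\mathrm{PF}}^2$, and we get $\|\pi(f)w\|^2\le\|f^*f\|_{\mathrm{PF}}\|w\|^2\le\|f\|_{\mathrm{PF}}^2\|w\|^2$. So $\pi$ extends to a $*$-representation of $\mathrm{PF}^*_p(G)$, and $|\varphi(f)|=|\langle\pi(f)v,v\rangle|\le\|v\|^2\|f\|_{C^*\mathrm{PF}(G)}$. $\square$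

**Proposition 5.** For $f\in\mathbb C[G]$,
$$\|f\|_{C^*\mathrm{PF}(G)}^2=\sup\{\varphi(f^*f):\ \varphi\text{ pd},\ \varphi(e)=1,\ |\varphi(\cdot)|\le\|\cdot\|_{\mathrm{PF}(G)}\text{ on }\mathbb C[G]\},\tag{1}$$
$$\|f\|_{C^*\ell^p(G)}^2=\sup\{\varphi(f^*f):\ \varphi\text{ pd},\ \varphi(e)=1,\ \varphi\in\ell^p(G)\},\tag{2}$$
$$\|f\|_{C^*\ell^p(G)}\le\|f\|_{C^*\mathrm{PF}(G)}.\tag{3}$$
More precisely, the GNS representation of every pd $\varphi\in\ell^p(G)$ is an $\ell^p$-representation and extends to $C^*(\mathrm{PF}^*_p(G))$.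

*Proof.* *Formula (1).* If $\varphi$ is as on the right, Proposition 4 gives $\varphi(f^*f)=\|\pi(f)v\|^2\le\|f\|^2_{C^*\mathrm{PF}(G)}$. Conversely let $\rho$ be a $*$-representation of $\mathrm{PF}^*_p(G)$; we may cut down to the range of the projection $\rho(\delta_e)$ and so assume $\rho$ unital. Then $\rho$ is contractive: $\|\rho(f)\|^2=\|\rho(f^*f)\|$ is the spectral radius of $\rho(f^*f)$, which is at most the spectral radius of $f^*f$ in $\mathrm{PF}^*_p(G)$, hence at most $\|f^*f\|_{\mathrm{PF}}\le\|f\|_{\mathrm{PF}}^2$. So for a unit vector $v$ the function $\varphi(g)=\langle\rho(\delta_g)v,v\rangle$ is admissible in (1), and $\|\rho(f)v\|^2=\varphi(f^*f)$.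

*Formula (2).* If $\pi$ is an $\ell^p$-representation and $v\in H_0$ a unit vector, then $\varphi=\langle\pi(\cdot)v,v\rangle$ is admissible and $\|\pi(f)v\|^2=\varphi(f^*f)$; the unit vectors of $H_0$ suffice to compute $\|\pi(f)\|$. Conversely, if $\varphi\in\ell^p(G)$ is pd with GNS pair $(\pi,v)$, take $H_0=\mathrm{span}\{\pi(s)v:s\in G\}$. The coefficients $\langle\pi(g)\pi(s)v,\pi(t)v\rangle=\varphi(t^{-1}gs)$ are two-sided translates of $\varphi$, so they are in $\ell^p(G)$. Hence $\pi$ is an $\ell^p$-representation.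

*Inequality (3).* If $\varphi\in\ell^p(G)$ is pd, then
$$|\varphi(f)|\le\|\varphi\|_p\|f\|_{p'}=\|\varphi\|_p\|\lambda_{p'}(f)\delta_e\|_{p'}\le\|\varphi\|_p\|f\|_{\mathrm{PF}(G)}.\tag{4}$$
Proposition 4 with $C=\|\varphi\|_p$ shows that the GNS representation extends to $C^*(\mathrm{PF}_p^*(G))$. When $\varphi(e)=1$ we get $\varphi(f^*f)\le\|f^*f\|_{C^*\mathrm{PF}(G)}=\|f\|^2_{C^*\mathrm{PF}(G)}$; take the supremum and use (2). $\square$

So the question becomes: can every pd function dominated by $\|\cdot\|_{\mathrm{PF}}$ be replaced, inside the supremum, by pd functions in $\ell^p$?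

## 4. Amenable groups and free groups: the norms agree

**Amenable groups.** Both norms are at least $\|\lambda_2(\cdot)\|$: for the envelope this is Proposition 3, and for $C^*_{\ell^p}$ it holds because $\lambda_2$ is an $\ell^p$-representation. Both are at most the full C*-norm. If $G$ is amenable, the full norm equals $\|\lambda_2(\cdot)\|$, so everything coincides. This settles $\mathbb Z$, $\mathbb Z^2$ and all $G_\Gamma$ with $\Gamma$ amenable, since an extension of an amenable group by an amenable group is amenable.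

**Free groups.** On $F_d$, $2\le d<\infty$, let $|\cdot|$ be the word length and $S_n$ the sphere of radius $n$. We use the following result.

**Fact 6 (Haagerup, Invent. Math. 50 (1979), 279–293).** For $0<r<1$ the function $g\mapsto r^{|g|}$ is pd on $F_d$. If $f$ is supported on $S_n$, then $\|\lambda_2(f)\|\le(n+1)\|f\|_2$.

**Proposition 7.** If $\varphi$ is pd on $F_d$ and $|\varphi(\cdot)|\le\|\cdot\|_{\mathrm{PF}(F_d)}$, then
$$\Big(\sum_{g\in S_n}|\varphi(g)|^p\Big)^{1/p}\le n+1\qquad(n\ge0).\tag{5}$$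
Moreover $\|\cdot\|_{C^*\mathrm{PF}(F_d)}=\|\cdot\|_{C^*\ell^p(F_d)}$.

*Proof.* **Step 1: a Haagerup inequality for the PF norm.** The bilinear map $(f,\xi)\mapsto f*\xi$ has norm at most $1$ as a map $\ell^1(S_n)\times\ell^1\to\ell^1$, and norm at most $n+1$ as a map $\ell^2(S_n)\times\ell^2\to\ell^2$ by Fact 6. As $1<p'<2$, bilinear Riesz–Thorin interpolation gives $\|\lambda_{p'}(f)\|\le(n+1)\|f\|_{p'}$ for $f$ supported on $S_n$. Since $|g^{-1}|=|g|$, the function $f^*$ is also supported on $S_n$, with the same $p'$-norm. So $\|\lambda_p(f)\|=\|\lambda_{p'}(f^*)\|\le(n+1)\|f\|_{p'}$ by Proposition 3, and therefore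
$$\|f\|_{\mathrm{PF}(F_d)}\le(n+1)\|f\|_{p'}\qquad(\mathrm{supp} f\subseteq S_n).$$

**Step 2: duality gives (5).** The left side of (5) is the supremum of $|\varphi(f)|$ over $f$ supported on the finite set $S_n$ with $\|f\|_{p'}\le1$, and $|\varphi(f)|\le\|f\|_{\mathrm{PF}}\le n+1$.

**Step 3: push $\varphi$ into $\ell^p$.** Assume also $\varphi(e)=1$. For $0<t<1$ put $\varphi_t(g)=t^{|g|}\varphi(g)$. It is pd as a product of pd functions, and by (5) $\sum_g|\varphi_t(g)|^p\le\sum_nt^{np}(n+1)^p<\infty$. So $\varphi_t(f^*f)\le\|f\|^2_{C^*\ell^p(F_d)}$ by (2). As $f^*f$ has finite support, $t\to1$ gives $\varphi(f^*f)\le\|f\|^2_{C^*\ell^p(F_d)}$. Take the supremum over $\varphi$ and use (1); with (3) we get equality. $\square$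

This is the first part of Theorem 2(e). We also extract what will be our separating function. On $F_2$ let $\varphi_r(g)=r^{|g|}$, $0<r<1$. Since $|S_n|=4\cdot3^{n-1}$ for $n\ge1$,
$$\varphi_r\in\ell^p(F_2)\iff 3r^p<1\iff r<3^{-1/p}.\tag{6}$$
On the other hand,
$$\text{if }r>3^{-1/2},\text{ then }|\varphi_r(f)|\le\|\lambda_2(f)\|\text{ does not hold for all }f\in\mathbb C[F_2].\tag{7}$$
Indeed, for $f=1_{S_n}$ the inequality and Fact 6 would give $|S_n|r^n\le(n+1)|S_n|^{1/2}$, that is, $(4\cdot3^{n-1})^{1/2}r^n\le n+1$ for all $n\ge1$, which is false because $3^{1/2}r>1$. As $p>2$, the window $3^{-1/2}<r<3^{-1/p}$ is nonempty.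

## 5. The envelope accepts representations inflated from $\Gamma$

From now on $G=G_\Gamma$, $N=\mathbb Z^2$, $q:G\to\Gamma$ is the quotient map, and $\bar f=q(f)\in\mathbb C[\Gamma]$ is the push-forward of $f\in\mathbb C[G]$, so $\bar f(\delta)=\sum_{b\in N}f(b\delta)$.

**Proposition 8 (transference).** For $r\in(1,\infty)$, $\|\lambda_{r,\Gamma}(\bar f)\|\le\|\lambda_{r,G}(f)\|$. Hence $\|\bar f\|_{\mathrm{PF}(\Gamma)}\le\|f\|_{\mathrm{PF}(G)}$.

*Proof.* The aim is to copy functions on $\Gamma$ to functions on $G$ that are spread out along $N$. Let $(F_n)$ be a Følner sequence in $N$. Each element of $G$ is uniquely $\gamma a$ with $\gamma\in\Gamma$, $a\in N$. For finitely supported $\eta$ on $\Gamma$ put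
$$\eta_n(\gamma a)=|F_n|^{-1/r}\,\eta(\gamma)\,1_{F_n}(a),\qquad\text{so }\|\eta_n\|_r=\|\eta\|_r .$$
For $\delta\in\Gamma$, clearly $\lambda(\delta)\eta_n=(\lambda(\delta)\eta)_n$. For $b\in N$ we have $b^{-1}\gamma a=\gamma(\gamma^{-1}b^{-1}\gamma)a$, so
$$(\lambda(b)\eta_n)(\gamma a)=|F_n|^{-1/r}\eta(\gamma)1_{F_n}\big((\gamma^{-1}b^{-1}\gamma)a\big).$$
The set of $a$ where the indicator is $1$ is the translate of $F_n$ by $\gamma^{-1}b\gamma\in N$. So
$$\|\lambda(b)\eta_n-\eta_n\|_r^r=\sum_\gamma|\eta(\gamma)|^r\,\frac{|(\gamma^{-1}b\gamma)F_n\,\triangle\,F_n|}{|F_n|}\longrightarrow0,$$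
because only finitely many $\gamma$ occur. Therefore $\|\lambda(b\delta)\eta_n-(\lambda(\delta)\eta)_n\|_r=\|\lambda(b)(\lambda(\delta)\eta)_n-(\lambda(\delta)\eta)_n\|_r\to0$, and summing over the support of $f$, $\|\lambda(f)\eta_n-(\lambda(\bar f)\eta)_n\|_r\to0$. Thus $\|\lambda(\bar f)\eta\|_r=\lim_n\|\lambda(f)\eta_n\|_r\le\|\lambda(f)\|\|\eta\|_r$, and finitely supported $\eta$ are dense. The last claim follows from Proposition 3 with $r=p,p'$. $\square$

**Corollary 9.** Let $\varphi\in\ell^p(\Gamma)$ be pd with GNS representation $\pi$. Then $\pi\circ q$ extends to $C^*(\mathrm{PF}_p^*(G_\Gamma))$.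

*Proof.* By (4) and Proposition 8, $|(\varphi\circ q)(f)|=|\varphi(\bar f)|\le\|\varphi\|_p\|\bar f\|_{\mathrm{PF}(\Gamma)}\le\|\varphi\|_p\|f\|_{\mathrm{PF}(G_\Gamma)}$. The GNS representation of $\varphi\circ q$ is $\pi\circ q$ with the same cyclic vector. Apply Proposition 4. $\square$

## 6. Constancy along $\mathbb Z^2$ is not enough: the product $\mathbb Z^2\times\Gamma$

It is tempting to finish at once: the coefficients of $\pi\circ q$ are constant on cosets of the infinite group $\mathbb Z^2$, so no nonzero one is in $\ell^p(G)$; hence $\pi\circ q$ should not extend to $C^*_{\ell^p}(G)$. The last "hence" is wrong. A representation extends to $C^*_{\ell^p}(G)$ as soon as its norm is dominated by the supremum over $\ell^p$-representations, and such domination does not need any decay of its own coefficients. Already Proposition 8 with $r=2$ says $\lambda_\Gamma\circ q\prec\lambda_G$.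

Worse, the conclusion fails for the direct product $\mathbb Z^2\times\Gamma$. Let $\pi$ be an $\ell^p$-representation of $\Gamma$ on $H$. Then $\lambda_{\mathbb Z^2}\otimes\pi$ is an $\ell^p$-representation of $\mathbb Z^2\times\Gamma$: on the algebraic tensor product of the finitely supported vectors with $H_0$, the coefficients are finite sums of products of a finitely supported function of $a$ and an $\ell^p$ function of $\gamma$. With $u_n=|F_n|^{-1/2}1_{F_n}$ for Følner sets $F_n\subset\mathbb Z^2$ and $w\in H$,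
$$\|(\lambda_{\mathbb Z^2}\otimes\pi)(a,\gamma)(u_n\otimes w)-u_n\otimes\pi(\gamma)w\|=\|\lambda(a)u_n-u_n\|\,\|w\|\to0 .$$
So $\|\pi(\bar f)w\|=\lim_n\|(\lambda_{\mathbb Z^2}\otimes\pi)(f)(u_n\otimes w)\|$, and $\pi\circ q\prec\lambda_{\mathbb Z^2}\otimes\pi$. For the product, all these inflated representations do extend to $C^*_{\ell^p}$.

What changes for $G_\Gamma$? Let $G_\Gamma$ act on $\ell^2(\mathbb Z^2)$ by $\tau$: $\mathbb Z^2$ by translations, $\Gamma$ by its matrices. Then $\tau\otimes(\pi\circ q)$ is still an $\ell^p$-representation: $\langle\tau(a\gamma)\delta_x,\delta_y\rangle=1$ exactly when $a+\gamma x=y$, which is one $a$ for each $\gamma$. To copy the argument we need unit vectors $u_n\in\ell^2(\mathbb Z^2)$ that are almost invariant under $\mathbb Z^2$ *and* under $\Gamma$. Boxes do not serve: for $F_n=[-n,n]^2$ and $\gamma=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, the row at height $y$ is shifted by $y$, so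
$$\|\tau(\gamma)u_n-u_n\|^2=\frac{|\gamma F_n\triangle F_n|}{|F_n|}=\frac{\sum_{|y|\le n}2|y|}{(2n+1)^2}=\frac{2n(n+1)}{(2n+1)^2}\to\frac12 .$$
After Fourier transform, almost $\mathbb Z^2$-invariant vectors are functions on the torus that concentrate near $0$, and we must understand how $\Gamma$ moves such functions around. That is where the twisted action enters, and the rest of the argument takes place on the torus.

## 7. Spectral measures on $\mathbb T^2$ and the direction map near $0$

For $\gamma\in\Gamma$ put $\hat\gamma=(\gamma^T)^{-1}$. The map $\gamma\mapsto\hat\gamma$ is an injective homomorphism onto a discrete subgroup $\hat\Gamma$ of $S=SL_2(\mathbb R)$, and $\hat\Gamma$ acts on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ by automorphisms.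

**The spectral measure.** Let $\sigma$ be a unitary representation of $G_\Gamma$ on $H$ without nonzero $\mathbb Z^2$-invariant vectors. Let $E$ be the spectral measure of $\sigma|_{\mathbb Z^2}$ on $\mathbb T^2$, so $\sigma(a)=\int e^{2\pi ix\cdot a}\,dE(x)$, and write $E(f)=\int f\,dE$ for bounded Borel $f$. For $v\in H$ let $\mu_v=\langle E(\cdot)v,v\rangle$, a measure of mass $\|v\|^2$ with $\|E(f)v\|^2=\int|f|^2d\mu_v$. We need three properties.

*Covariance:*
$$\sigma(\gamma)E(f)\sigma(\gamma)^{-1}=E(f\circ\hat\gamma^{-1}).\tag{8}$$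
For the character $e_a(x)=e^{2\pi ix\cdot a}$ this holds because $\sigma(\gamma)\sigma(a)\sigma(\gamma)^{-1}=\sigma(\gamma a)$ and $x\cdot\gamma a=\gamma^Tx\cdot a$, while $\gamma^T=\hat\gamma^{-1}$. The two spectral measures $B\mapsto\sigma(\gamma)E(B)\sigma(\gamma)^{-1}$ and $B\mapsto E(1_B\circ\hat\gamma^{-1})$ thus have the same integrals of characters, so they are equal.

*No mass at $0$:* $E(\{0\})=0$, because its range is the space of $\mathbb Z^2$-invariant vectors: $\sigma(a)v=v$ for all $a$ if and only if all Fourier coefficients of $\mu_v$ equal $\|v\|^2$, that is, $\mu_v=\|v\|^2\delta_0$.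

*Concentration:* if $v_n$ are unit vectors with $\langle\sigma(a)v_n,v_n\rangle\to1$ for every $a\in\mathbb Z^2$, then
$$\|E(\mathbb T^2\setminus U)v_n\|\to0\quad\text{for every neighbourhood }U\text{ of }0.\tag{9}$$
Indeed $\int e_a\,d\mu_{v_n}\to1$ for all $a$; trigonometric polynomials are uniformly dense in $C(\mathbb T^2)$, so $\mu_{v_n}\to\delta_0$ weakly. Testing against a continuous $h\ge0$ with $h(0)=0$ and $h\ge1$ off $U$ gives (9).

**The direction map.** Let $S$ act on $S^1\subset\mathbb R^2$ by $g\cdot y=gy/|gy|$. For $0\ne x\in\mathbb T^2$ let $\tilde x\in(-\frac12,\frac12]^2$ be its representative, and put $d(x)=\tilde x/|\tilde x|\in S^1$, a Borel map. Let $U_\gamma\subset\mathbb T^2$ be the image of $\{y\in\mathbb R^2:|y|<1/(2\|\hat\gamma^{-1}\|)\}$. Then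
$$d(\hat\gamma^{-1}x)=\hat\gamma^{-1}\cdot d(x)\qquad(0\ne x\in U_\gamma).\tag{10}$$
Indeed $\|\hat\gamma^{-1}\|\ge1$ as the determinant is $1$, so $|\tilde x|<1/(2\|\hat\gamma^{-1}\|)$ and $|\hat\gamma^{-1}\tilde x|<\frac12$. Hence $\hat\gamma^{-1}\tilde x$ is the representative of $\hat\gamma^{-1}x$. It is nonzero, and $\hat\gamma^{-1}\tilde x/|\hat\gamma^{-1}\tilde x|=\hat\gamma^{-1}\cdot d(x)$.

So near $0$ the torus action looks, in the direction coordinate, like the action of $\hat\Gamma$ on the circle.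

## 8. Almost equivariant maps from the circle to $\ell^2(\Gamma)$

A constant map $y\mapsto\xi_k\in\ell^2(\Gamma)$ with $\|\lambda(\gamma)\xi_k-\xi_k\|\to0$ exists only when $\Gamma$ is amenable. If we let $\xi_k$ depend on the point $y$ of the circle, we get one for every $\Gamma$.

**Lemma 10.** There are Borel maps $y\mapsto m_k(y)$ from $S^1$ to the probability measures on $\Gamma$ such that for every $\gamma\in\Gamma$
$$\sup_{y\in S^1}\|\lambda(\gamma)m_k(\hat\gamma^{-1}\cdot y)-m_k(y)\|_1\to0 .$$
Consequently $\xi_k(y)=m_k(y)^{1/2}$ are Borel maps into the unit vectors of $\ell^2(\Gamma)$ with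
$$\varepsilon_k(\gamma):=\sup_{y\in S^1}\|\lambda(\gamma)\xi_k(\hat\gamma^{-1}\cdot y)-\xi_k(y)\|_2\to0 .$$

*Proof.* The idea is that $S^1$ is a homogeneous space $S/P$ with $P$ amenable, while $\hat\Gamma$ is discrete in $S$. A point of $S^1$ is a coset of $P$; we spread mass along that coset almost invariantly, and then collect it on $\Gamma$ by an equivariant map $S\to\Gamma$.

**Step 1: almost invariant densities on the stabilizer.** Let $P\le S$ be the group of upper triangular matrices with positive diagonal; it is the stabilizer of $e_1\in S^1$. It is solvable, hence amenable. By Reiter's condition (for instance Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, App. G), and because $P$ is $\sigma$-compact, there are $f_k\in L^1(P)$ for left Haar measure with $f_k\ge0$, $\|f_k\|_1=1$ and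
$$\sup_{p\in Q}\|f_k(p^{-1}\,\cdot)-f_k\|_1\to0\quad\text{for every compact }Q\subset P .$$

**Step 2: a cocycle with values in $P$.** This measures how $g\in S$ moves one coset to another. Let $\kappa(y)\in SO(2)$ be the rotation with $\kappa(y)e_1=y$. Put $p(g,y)=\kappa(g\cdot y)^{-1}g\,\kappa(y)$. It sends $e_1$ to $|gy|e_1$, so its first column is a positive multiple of $e_1$; having determinant $1$, it lies in $P$. It is continuous in $y\in S^1$, so for fixed $g$ it stays in a compact set $Q_g\subset P$.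

**Step 3: a Borel map $\theta:S\to\Gamma$ with $\theta(\hat\gamma z)=\gamma\theta(z)$.** Choose an open $V\ni e$ in $S$ with $VV^{-1}\cap\hat\Gamma=\{e\}$, and cover $S$ by countably many translates $V_i=Vs_i$. If $\hat\gamma V_i\cap V_i\ne\emptyset$, then $\hat\gamma\in V_iV_i^{-1}=VV^{-1}$, so $\gamma=e$. Let
$$D=\bigcup_i\Big(V_i\setminus\bigcup_{j<i}\hat\Gamma V_j\Big),$$
a Borel set. Then $S=\bigsqcup_{\gamma}\hat\gamma D$. Given $z$, let $i$ be the least index with $z\in\hat\Gamma V_i$ and choose $\gamma$ with $\hat\gamma^{-1}z\in V_i$. Since the sets $\hat\Gamma V_j$ are $\hat\Gamma$-invariant, $\hat\gamma^{-1}z$ avoids them for $j<i$, so it lies in $D$. If also $\hat\delta^{-1}z\in D$, it lies in the piece with the same $i$, by the same invariance; so $\hat\gamma^{-1}z$ and $\hat\delta^{-1}z$ are both in $V_i$, and $\gamma=\delta$. Define $\theta=\gamma$ on $\hat\gamma D$. The equivariance is clear.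

**Step 4: the measures, and how $\gamma$ moves them.** Put
$$m_k(y)(s)=\int_P1[\theta(\kappa(y)p)=s]\,f_k(p)\,dp\qquad(s\in\Gamma).$$
This is a probability measure on $\Gamma$, Borel in $y$ by Fubini. Using equivariance of $\theta$, then $\hat\gamma\kappa(y)=\kappa(\hat\gamma\cdot y)\,p(\hat\gamma,y)$ and left invariance of $dp$,
$$m_k(y)(\gamma^{-1}s)=\int_P1[\theta(\hat\gamma\kappa(y)p)=s]f_k(p)\,dp=\int_P1[\theta(\kappa(\hat\gamma\cdot y)p)=s]\,f_k\big(p(\hat\gamma,y)^{-1}p\big)\,dp .$$
Subtract $m_k(\hat\gamma\cdot y)(s)$ and sum the absolute values over $s$: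
$$\|\lambda(\gamma)m_k(y)-m_k(\hat\gamma\cdot y)\|_1\le\sup_{p_0\in Q_{\hat\gamma}}\|f_k(p_0^{-1}\,\cdot)-f_k\|_1\to0,$$
uniformly in $y$. Replacing $y$ by $\hat\gamma^{-1}\cdot y$ gives the first claim. The second follows from $\|\sqrt a-\sqrt b\|_2^2\le\|a-b\|_1$, since $\lambda(\gamma)$ commutes with taking square roots. $\square$

## 9. The trivial representation, and where pushing measures to the circle stops

We want to know which $\pi\circ q$ are dominated by a $\sigma$ without $\mathbb Z^2$-invariant vectors. Try first the trivial $\pi$.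

**Proposition 11.** Let $\sigma$ be a unitary representation of $G_\Gamma$ without nonzero $\mathbb Z^2$-invariant vectors. If there are unit vectors $v_n$ with $\langle\sigma(g)v_n,v_n\rangle\to1$ for all $g\in G_\Gamma$, then $\Gamma$ is amenable.

*Proof.* Put $\mu_n=\mu_{v_n}$ and $M_{k,n}=\int m_k(d(x))\,d\mu_n(x)$, a probability measure on $\Gamma$. Fix $\gamma$. We compare $\lambda(\gamma)M_{k,n}$ with $M_{k,n}$ in three moves. By Lemma 10, $\lambda(\gamma)M_{k,n}$ is within $\sup_y\|\lambda(\gamma)m_k(y)-m_k(\hat\gamma\cdot y)\|_1$ of $\int m_k(\hat\gamma\cdot d(x))\,d\mu_n(x)$. By (10) for $\gamma^{-1}$, this is within $2\mu_n(\mathbb T^2\setminus U_{\gamma^{-1}})$ of $\int m_k(d(\hat\gamma x))\,d\mu_n(x)$, that is, of the integral of $m_k\circ d$ against the image $\hat\gamma_*\mu_n$. By (8), $\hat\gamma_*\mu_n=\mu_{\sigma(\gamma)v_n}$, whose total variation distance to $\mu_n$ is at most $2\|\sigma(\gamma)v_n-v_n\|$. The first error tends to $0$ as $k\to\infty$, the second as $n\to\infty$ by (9),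 the third as $n\to\infty$ because $\langle\sigma(\gamma)v_n,v_n\rangle\to1$. So the probability measures $M_{k,n}$ contain, for each finite subset of $\Gamma$ and each error, an almost invariant one, and $\Gamma$ is amenable by Reiter's condition. $\square$

For a general $\pi$ with unit vector $\xi$ and $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$ we only have $\langle\sigma(\gamma)v_n,v_n\rangle\to\varphi(\gamma)$, with $|\varphi(\gamma)|$ possibly less than $1$. The third move then breaks down: $\sigma(\gamma)v_n$ need not be near $v_n$, so $\mu_n$ and $\hat\gamma_*\mu_n$ need not be close. Passing from $v_n$ to $\mu_n$ has thrown away the number $\varphi(\gamma)$ we want to keep.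

The way past this is to keep the vector. Instead of integrating the probability $m_k(d(x))$ against $\mu_n$, use the *unit vector* $\xi_k(d(x))$ as a multiplier in the spectral calculus. This gives an isometry $W_k:H\to H\otimes\ell^2(\Gamma)$ which, on vectors concentrated near $0$, almost intertwines $\sigma|_\Gamma$ with $\sigma|_\Gamma\otimes\lambda_\Gamma$. No almost invariance of $v_n$ under $\Gamma$ is needed, and $\sigma|_\Gamma\otimes\lambda_\Gamma$ is a multiple of $\lambda_\Gamma$ by Fell absorption.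

## 10. Inflated representations dominated by $\sigma$ come from $\lambda_\Gamma$

**Lemma 12.** Let $\Gamma\le SL_2(\mathbb Z)$, and let $\sigma$ be a unitary representation of $G_\Gamma$ without nonzero $\mathbb Z^2$-invariant vectors. If $\pi$ is a unitary representation of $\Gamma$ with $\pi\circ q\prec\sigma$, then $\pi\prec\lambda_\Gamma$.

*Proof.* **Step 1: approximate by vector states of $\sigma$.** Replace $\sigma$ by $\sigma\otimes1_{\ell^2}$. This changes neither the norms $\|\sigma(f)\|$ nor the absence of $\mathbb Z^2$-invariant vectors, and it makes the set of vector states convex: the combination $t\omega_u+(1-t)\omega_w$ is the vector state of $\sqrt t\,u\oplus\sqrt{1-t}\,w$ in $H\otimes(\ell^2\oplus\ell^2)\cong H\otimes\ell^2$.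

Let $\xi$ be a unit vector for $\pi$ and $\varphi(\gamma)=\langle\pi(\gamma)\xi,\xi\rangle$. Since $|(\varphi\circ q)(f)|\le\|\pi(q(f))\|\le\|\sigma(f)\|$, the function $\varphi\circ q$ defines a state $\omega$ on $A=\overline{\sigma(\mathbb C[G_\Gamma])}$. It is a weak* limit of vector states. Otherwise Hahn–Banach would give a self-adjoint $b\in A$ and $c\in\mathbb R$ with $\langle bv,v\rangle\le c<\omega(b)$ for all unit vectors $v$; then $b\le c$, and so $\omega(b)\le c$, a contradiction. As $G_\Gamma$ is countable, there is a sequence of unit vectors $v_n$ with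
$$\langle\sigma(g)v_n,v_n\rangle\to\varphi(q(g))\qquad(g\in G_\Gamma).\tag{11}$$
For $a\in\mathbb Z^2$ the limit is $\varphi(e)=1$, so (9) holds: the $v_n$ concentrate near $0\in\mathbb T^2$.

**Step 2: build the isometries $W_k$.** For $s\in\Gamma$ and $0\neq x\in\mathbb T^2$ put $f_s(x)=\xi_k(d(x))(s)$, with $\xi_k$ from Lemma 10. Then $\sum_s|f_s|^2=1$ on $\mathbb T^2\setminus\{0\}$. Since $E(\{0\})=0$,
$$W_kv=\sum_{s\in\Gamma}E(f_s)v\otimes\delta_s\in H\otimes\ell^2(\Gamma)$$
satisfies $\|W_kv\|^2=\int\sum_s|f_s|^2\,d\mu_v=\|v\|^2$.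

**Step 3: compare $(\sigma\otimes\lambda)(\gamma)W_k$ with $W_k\sigma(\gamma)$.** By (8),
$$(\sigma(\gamma)\otimes\lambda(\gamma))W_kv=\sum_sE(f_s\circ\hat\gamma^{-1})\sigma(\gamma)v\otimes\delta_{\gamma s}=\sum_sE(f_{\gamma^{-1}s}\circ\hat\gamma^{-1})\sigma(\gamma)v\otimes\delta_s .$$
So
$$(\sigma(\gamma)\otimes\lambda(\gamma))W_kv-W_k\sigma(\gamma)v=\sum_sE(g_s)\sigma(\gamma)v\otimes\delta_s,\qquad g_s(x)=f_{\gamma^{-1}s}(\hat\gamma^{-1}x)-f_s(x),$$
and the squared norm of the right side is $\int\sum_s|g_s|^2\,d\mu_{\sigma(\gamma)v}$. For $0\ne x\in U_\gamma$, (10) gives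
$$f_{\gamma^{-1}s}(\hat\gamma^{-1}x)=\xi_k\big(\hat\gamma^{-1}\cdot d(x)\big)(\gamma^{-1}s)=\big(\lambda(\gamma)\xi_k(\hat\gamma^{-1}\cdot d(x))\big)(s),$$
hence $\sum_s|g_s(x)|^2\le\varepsilon_k(\gamma)^2$. Elsewhere on $\mathbb T^2\setminus\{0\}$, $\sum_s|g_s(x)|^2\le4$ as a squared distance of two unit vectors. Therefore
$$\|(\sigma\otimes\lambda)(\gamma)W_kv_n-W_k\sigma(\gamma)v_n\|^2\le\varepsilon_k(\gamma)^2+4\|E(\mathbb T^2\setminus U_\gamma)\sigma(\gamma)v_n\|^2 .$$
By (8), $\sigma(\gamma)^{-1}E(B)\sigma(\gamma)=E(\hat\gamma^{-1}B)$, so the last norm is $\|E(\mathbb T^2\setminus\hat\gamma^{-1}U_\gamma)v_n\|$. As $\hat\gamma^{-1}U_\gamma$ is a neighbourhood of $0$, it tends to $0$ by (9).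

**Step 4: read off coefficients.** As $W_k$ is an isometry, $\langle W_k\sigma(\gamma)v_n,W_kv_n\rangle=\langle\sigma(\gamma)v_n,v_n\rangle\to\varphi(\gamma)$ by (11). With Step 3,
$$\limsup_{n\to\infty}\big|\langle(\sigma\otimes\lambda)(\gamma)W_kv_n,W_kv_n\rangle-\varphi(\gamma)\big|\le\varepsilon_k(\gamma)\xrightarrow[k\to\infty]{}0 .$$
Given a finite subset of $\Gamma$ and an error, choose first $k$ and then $n$. So $\varphi$ is a pointwise limit of coefficients of unit vectors in $\sigma|_\Gamma\otimes\lambda_\Gamma$.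

**Step 5: conclude.** By Fell absorption $\sigma|_\Gamma\otimes\lambda_\Gamma$ is a multiple of $\lambda_\Gamma$, so $\|(\sigma|_\Gamma\otimes\lambda_\Gamma)(f)\|=\|\lambda_\Gamma(f)\|$ and hence $|\varphi(f)|\le\|\lambda_\Gamma(f)\|$ for $f\in\mathbb C[\Gamma]$. Applied to $f^*f$ this is $\|\pi(f)\xi\|^2\le\|\lambda_\Gamma(f)\|^2$. As $\xi$ was an arbitrary unit vector, $\pi\prec\lambda_\Gamma$. $\square$

**Corollary 13.** Let $\pi$ be a unitary representation of $\Gamma$ with $\|\pi(q(f))\|\le\|f\|_{C^*c_0(G_\Gamma)}$ for all $f\in\mathbb C[G_\Gamma]$; this holds in particular if $\|\pi(q(f))\|\le\|f\|_{C^*\ell^s(G_\Gamma)}$ for some $s\in[1,\infty)$. Then $\pi\prec\lambda_\Gamma$.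

*Proof.* We need one $\sigma$ that realizes the $c_0$-norm and has no $\mathbb Z^2$-invariant vectors. For each $x\in\mathbb C[G_\Gamma]$ and $n\in\mathbb N$ choose a $c_0$-representation $\pi_{x,n}$ with $\|\pi_{x,n}(x)\|\ge\|x\|_{C^*c_0}-1/n$, and let $\sigma$ be the direct sum of all of them. Then $\|\sigma(\cdot)\|=\|\cdot\|_{C^*c_0(G_\Gamma)}$. For arbitrary vectors $u,w$ and approximating $u',w'\in H_0$, the coefficients differ uniformly by at most $\|u-u'\|\|w\|+\|u'\|\|w-w'\|$. So *all* coefficients of $\pi_{x,n}$ are in $c_0(G_\Gamma)$, and they restrict to $c_0$ functions on the infinite group $\mathbb Z^2$. A $\mathbb Z^2$-invariant vector $u$ has the coefficient $\|u\|^2$ constant on $\mathbb Z^2$, so $u=0$. The components of a $\mathbb Z^2$-invariant vector of $\sigma$ are invariant, hence $0$. Apply Lemma 12 to $\pi\circ q\prec\sigma$. $\square$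

## 11. Proof of Theorem 1: the window $3^{-1/2}<r<3^{-1/p}$

**Step 1: find $F_2$ in $\Gamma$.** $SL_2(\mathbb Z)$ has a free subgroup $F$ of finite index. The group $\Gamma\cap F$ is free and of finite index in $\Gamma$. It is neither trivial nor infinite cyclic, since otherwise $\Gamma$ would be amenable. So $\Gamma$ contains a copy of $F_2$.

**Step 2: choose the representation.** Take $r$ with $3^{-1/2}<r<3^{-1/p}$. Let $\varphi$ be $\varphi_r$ on $F_2$, extended by $0$ to $\Gamma$. It is pd by Section 2 and lies in $\ell^p(\Gamma)$ by (6). Let $\pi$ be its GNS representation.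

**Step 3: $\pi\circ q$ extends to $C^*(\mathrm{PF}_p^*(G_\Gamma))$.** This is Corollary 9.

**Step 4: $\pi\circ q$ does not extend to $C^*_{\ell^p}(G_\Gamma)$.** Otherwise $\pi\prec\lambda_\Gamma$ by Corollary 13, and so $|\varphi(f)|\le\|\lambda_\Gamma(f)\|$ for $f\in\mathbb C[\Gamma]$, as $\varphi(e)=1$. For $f\in\mathbb C[F_2]$, the restriction of $\lambda_\Gamma$ to $F_2$ is a multiple of $\lambda_{F_2}$, so $\|\lambda_\Gamma(f)\|=\|\lambda_{F_2}(f)\|$. Hence $|\varphi_r(f)|\le\|\lambda_{F_2}(f)\|$ on $\mathbb C[F_2]$, which contradicts (7).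

So the two norms differ. By (3), $C^*_{\ell^p}(G_\Gamma)$ is a proper quotient of $C^*(\mathrm{PF}_p^*(G_\Gamma))$. This proves Theorem 1. $\blacksquare$

## 12. Subgroups, quotients and different exponents: proof of Theorem 2

**Part (a).** If $\Gamma$ is non-amenable, the norms differ by Theorem 1. If $\Gamma$ is amenable, so is $G_\Gamma$, and the norms agree by the first paragraph of Section 4.

**Part (d), subgroups.** Let $H\le G$ and $f\in\mathbb C[H]$.

*Step 1: the PF norms agree on $\mathbb C[H]$.* The space $\ell^p(G)$ is the $\ell^p$-direct sum of the spaces $\ell^p(Hg)$ over the right cosets, and $\lambda_p(f)$ acts on each as a copy of $\lambda_{p,H}(f)$. The same holds for $f^*$. So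
$$\|f\|_{\mathrm{PF}(G)}=\|f\|_{\mathrm{PF}(H)}\qquad(f\in\mathbb C[H]).\tag{12}$$

*Step 2: the envelope norms agree on $\mathbb C[H]$.* If $\varphi$ is admissible in (1) for $G$, then by (12) $\varphi|_H$ is admissible for $H$, so $\|f\|_{C^*\mathrm{PF}(G)}\le\|f\|_{C^*\mathrm{PF}(H)}$. Conversely let $\varphi$ be admissible for $H$, and let $\tilde\varphi$ be its extension by $0$, which is pd on $G$ with $\tilde\varphi(e)=1$. For $x\in\mathbb C[G]$, $\lambda_{p,H}(x|_H)$ is the compression of $\lambda_{p,G}(x)$ to $\ell^p(H)$: for $\xi\in\ell^p(H)$ and $h\in H$, $(x*\xi)(h)=\sum_{h'\in H}x(hh'^{-1})\xi(h')$ involves only $x|_H$. Also $(x^*)|_H=(x|_H)^*$. Hence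
$$|\tilde\varphi(x)|=|\varphi(x|_H)|\le\|x|_H\|_{\mathrm{PF}(H)}\le\|x\|_{\mathrm{PF}(G)},$$
so $\tilde\varphi$ is admissible for $G$, and $\varphi(f^*f)=\tilde\varphi(f^*f)\le\|f\|^2_{C^*\mathrm{PF}(G)}$. Take the supremum over $\varphi$.

*Step 3: the Brown–Guentner norms agree on $\mathbb C[H]$.* Use (2). Restricting a pd function in $\ell^p(G)$ to $H$ gives one in $\ell^p(H)$, which proves "$\le$". Extending by $0$ turns a pd function in $\ell^p(H)$ into one in $\ell^p(G)$, which proves "$\ge$".

*Step 4: the consequence.* If $G\supseteq G_\Gamma$ with $\Gamma$ non-amenable, the two norms on $\mathbb C[G]$ restrict to the two norms on $\mathbb C[G_\Gamma]$, which differ by Theorem 1. For $n\ge3$, $SL_n(\mathbb Z)$ contains, in its upper left $3\times3$ block, the group of matrices $\begin{pmatrix}\gamma&a\\0&1\end{pmatrix}$ with $\gamma\in SL_2(\mathbb Z)$, $a\in\mathbb Z^2$, which is $\mathbb Z^2\rtimes SL_2(\mathbb Z)$.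

**Part (b).** *Step 1: describe the quotient.* Let $C^*_\mu(G_\Gamma)$ be a C*-completion of $\mathbb C[G_\Gamma]$. Unital representations of its quotient by the closed ideal generated by $\{a-1:a\in\mathbb Z^2\}$ are the unitary representations of $G_\Gamma$ that are trivial on $\mathbb Z^2$ and extend to $C^*_\mu(G_\Gamma)$; they have the form $\pi\circ q$. So the quotient is the completion of $\mathbb C[\Gamma]$ in $\sup\|\pi(f)\|$, over unitary representations $\pi$ of $\Gamma$ such that $\pi\circ q$ extends to $C^*_\mu(G_\Gamma)$.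

*Step 2: $\mu=\ell^p$.* Such $\pi$ satisfy $\pi\prec\lambda_\Gamma$ by Corollary 13. Conversely, $\lambda_\Gamma$ is such a $\pi$: $\lambda_\Gamma\circ q\prec\lambda_{G_\Gamma}$ by Proposition 8 with $r=2$, and $\lambda_{G_\Gamma}$ is an $\ell^p$-representation. So the supremum is $\|\lambda_\Gamma(f)\|$, and the quotient is $C^*_r(\Gamma)$.

*Step 3: the envelope.* If $\pi$ extends to $\mathrm{PF}_p^*(\Gamma)$, then $\|\pi(q(f))\|\le\|\bar f\|_{\mathrm{PF}(\Gamma)}\le\|f\|_{\mathrm{PF}(G_\Gamma)}$ by Proposition 8, so $\pi\circ q$ extends to $\mathrm{PF}^*_p(G_\Gamma)$ and to its envelope. Conversely, if $\pi\circ q$ extends, then for $f\in\mathbb C[\Gamma]\subset\mathbb C[G_\Gamma]$ we have $\|\pi(f)\|=\|\pi(q(f))\|\le\|f\|_{\mathrm{PF}(G_\Gamma)}=\|f\|_{\mathrm{PF}(\Gamma)}$ by (12), so $\pi$ extends to $\mathrm{PF}_p^*(\Gamma)$. Hence the supremum is over exactly the representations that define $C^*(\mathrm{PF}_p^*(\Gamma))$.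

**Part (c).** Let $\Gamma$ be non-amenable and $\pi$ as in Section 11. If $\|\pi(q(\cdot))\|$ were dominated by $\|\cdot\|_{C^*c_0(G_\Gamma)}$, Corollary 13 would again give $\pi\prec\lambda_\Gamma$, which was refuted in Step 4 there. But $\|\pi(q(\cdot))\|\le\|\cdot\|_{C^*\mathrm{PF}(G_\Gamma)}$. So $\|\cdot\|_{C^*\mathrm{PF}(G_\Gamma)}$ is not dominated by $\|\cdot\|_{C^*c_0(G_\Gamma)}$. Since $\|\cdot\|_{C^*\ell^s(G_\Gamma)}\le\|\cdot\|_{C^*c_0(G_\Gamma)}$, it is not equal to $\|\cdot\|_{C^*\ell^s(G_\Gamma)}$ for any $s\in[1,\infty)$.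

**Part (e).** The coincidence on $F_d$ is Proposition 7. Together with Theorem 1, applied to a free $\Gamma\le SL_2(\mathbb Z)$ of finite rank at least $2$, it shows that coincidence is not preserved under extension by $\mathbb Z^2$.

For distinctness, let $2<p<\tilde p<\infty$ and $G\supseteq F_2$. By (d) it suffices to separate the norms for $p$ and $\tilde p$ on $\mathbb C[F_2]$. Take $3^{-1/p}<r<3^{-1/\tilde p}$. By (6), $\varphi_r\in\ell^{\tilde p}(F_2)$, so by (4) and Proposition 4 for the exponent $\tilde p$, $|\varphi_r(\cdot)|\le\|\cdot\|_{C^*\mathrm{PF}_{\tilde p}(F_2)}$. If the two envelope norms agreed, we would get $|\varphi_r(\cdot)|\le\|\cdot\|_{C^*\mathrm{PF}_p(F_2)}\le\|\cdot\|_{\mathrm{PF}_p(F_2)}$, the last step because $*$-representations of $\mathrm{PF}_p^*$ are contractive. Then (5) would give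
$$(4\cdot3^{n-1})^{1/p}\,r^n\le n+1\qquad\text{for all }n\ge1,$$
which is false because $3^{1/p}r>1$. This proves Theorem 2. $\blacksquare$
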